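# Loci of fixed Jordan type among the nilpotent matrices commuting with a stable Jordan matrix

## 1. One equation for each extra Jordan block

Fix a nilpotent Jordan matrix and look at all the nilpotent matrices that commute with it. They have various Jordan types. How many equations, and of what degree, does it take to impose a given one?

The number of Jordan blocks of a nilpotent matrix is its corank. We shall see in a moment that for our matrices the corank is controlled by the order of vanishing of a small determinant with polynomial entries in one variable $x$. So here is what one would first guess: *each block beyond the smallest possible number costs one equation, and the equations are the lowest coefficients of that determinant.* The count will turn out to be right, for the types described below. The equations will turn out to be wrong, already for $8\times 8$ matrices, and repairing them is the subject of these notes.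

Let $\mathsf k$ be an infinite field and $K$ its algebraic closure. For a nilpotent $n\times n$ matrix $B$, its Jordan type $P_B$ is the partition of $n$ given by the sizes of its Jordan blocks. The number of parts of a partition $P$ is $\ell(P)$, so $\ell(P_B)=\operatorname{corank}B$. For a partition $Q$, let $J_Q$ be the nilpotent Jordan matrix of type $Q$. The dominance order says $P\ge P'$ if $p_1+\dots+p_k\ge p_1'+\dots+p_k'$ for all $k$; for Jordan types, $P_A\ge P_{A'}$ if and only if $\operatorname{rank}A^k\ge\operatorname{rank}A'^k$ for all $k$. In particular $P\ge P'$ implies $\ell(P)\le\ell(P')$.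

**Definition (generic type).** Let $\mathcal N_B$ be the variety of nilpotent matrices commuting with $B$. It is irreducible. So all the ranks $\operatorname{rank}A^k$ are maximal at the same time on a nonempty open subset of $\mathcal N_B$, and the Jordan type on that subset is the maximum of all Jordan types of elements of $\mathcal N_B$. It depends only on $P=P_B$ and is written $\mathfrak D(P)$.

For instance $\mathfrak D((1^n))=(n)$, because $\mathcal N_0$ is the set of all nilpotent matrices. Also $\mathfrak D((2,1))=(3)$, because $J_{(3)}$ commutes with its square, which has type $(2,1)$.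

**Definition (stable partition).** $Q$ is stable if $\mathfrak D(Q)=Q$; equivalently, the parts of $Q$ differ pairwise by at least two.

So $(4,2)$, $(6,2)$ and $(n)$ are stable and $(2,1)$ is not. It is known that $\mathfrak D(P)$ is always stable.

**Definition (the locus).** For $Q$ stable and $P$ a partition of $n=|Q|$, put $W_P^Q=\{A\in\mathcal N_{J_Q}: P_A=P\}$.

The statement we study comes from Mats Boij, Anthony Iarrobino, Leila Khatami, "Jordan Type stratification of spaces of commuting nilpotent matrices", arXiv:2409.13553 (2024): *let $Q$ be stable of length $\ell$ and let $\mathfrak D(P)=Q$; then the closure of $W_P^Q$ in $\mathcal N_{J_Q}$ is an irreducible complete intersection of codimension $\ell(P)-\ell$, with defining equations of degree at most $\ell$.* It has been established for $\ell=1$ and $\ell=2$. We prove that it is true for every $\ell$ and every infinite field, with explicit equations.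

**The polynomial model.** Let $Q=(q_1>\dots>q_\ell\ge1)$ be stable, $r_i=q_i-q_{i+1}\ge2$ for $i<\ell$. Put $O=K[[x]]$ with valuation $\operatorname{ord}$ ($\operatorname{ord}0=\infty$), and write $(g)_t$ for the coefficient of $x^t$ in $g$. Let $D=\operatorname{diag}(x^{q_1},\dots,x^{q_\ell})$ and
$$\mathcal M=\bigoplus_i K[x]/x^{q_i}=O^\ell/DO^\ell ,$$
on which $x$ acts as $J_Q$. A matrix commutes with $J_Q$ exactly when it is a $K[x]$-endomorphism of $\mathcal M$. Such an endomorphism is an $\ell\times\ell$ matrix whose $(i,j)$ entry is taken modulo $x^{q_i}$. This entry sends $K[x]/x^{q_j}$ to $K[x]/x^{q_i}$, so it must be divisible by $x^{\max(0,q_i-q_j)}$, and this suffices. When is it nilpotent? Since $x$ is nilpotent and commutes with $A$, the matrix $A$ is nilpotent if and only if it is nilpotent on $\mathcal M/x\mathcal M$ (if $A^N\mathcal M\subset x\mathcal M$, then $A^{Nk}\mathcal M\subset x^k\mathcal M$). For $i<j$ the exponent $q_i-q_j$ is positive, so on $\mathcal M/x\mathcal M$ the matrix is lower triangular, and it is nilpotent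 if and only if its diagonal constant terms vanish. Put
$$e_{ij}=q_i-q_j\ (i<j),\qquad e_{ii}=1,\qquad e_{ij}=0\ (i>j).$$
Then $\mathcal N_{J_Q}$ is a linear space of matrices, with coordinates the coefficients of $x^t$, $e_{ij}\le t<q_i$, in the entries $(i,j)$.

Now let $A$ be a matrix over $O$ with $A_{ij}\in x^{e_{ij}}O$. Then $(AD)_{ij}=A_{ij}x^{q_j}\in x^{q_i}O$, so $ADO^\ell\subset DO^\ell$ and $A$ induces an endomorphism $\bar A$ of $\mathcal M$. Its corank is the dimension of its cokernel:
$$\operatorname{corank}\bar A=\dim_K O^\ell/(AO^\ell+DO^\ell)\le\dim_KO^\ell/AO^\ell=\operatorname{ord}\det A. \tag{1}$$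
The last equality is the Smith normal form over $O$ (both sides are $\infty$ if $\det A=0$).

**The guess, made precise.** Since $\mathfrak D(Q)=Q$, every element of $\mathcal N_{J_Q}$ has corank at least $\ell$. By (1), $\operatorname{ord}\det A\ge\ell$. To force $\ell(P)=c$ blocks, guess that $\overline{W_P^Q}$ is
$$\{A:(\det A)_t=0\ \text{ for } \ell\le t<c\}.$$
These are exactly $\ell(P)-\ell$ equations, homogeneous of degree $\ell$.

## 2. The partitions $(n)$, $(4,2)$ and $(6,2)$ by hand

**The partition $Q=(n)$.** Here $A=z_1x+\dots+z_{n-1}x^{n-1}=\det A$. If $A$ has order exactly $t$ (with $t=n$ for $A=0$), then $A^k$ has corank $\min(kt,n)$, so the type depends only on $t$ and has $t$ parts. Thus for each $c\le n$ one type with $c$ parts occurs, and the closure of its locus is $z_1=\dots=z_{c-1}=0$. The guess is right, and the equations are even linear.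

**Two parts.** If $\ell=2$ and $A_{21}$ is a unit of $O$, the corank is easy. The first column of $A$ gives the relation $e_2=-(A_{11}/A_{21})e_1$ in $O^2/(AO^2+DO^2)$. The second column becomes $-(\det A/A_{21})e_1$, and the columns of $D$ become $x^{q_1}e_1$ and $-x^{q_2}(A_{11}/A_{21})e_1$. Hence
$$\operatorname{corank}\bar A=\min(\operatorname{ord}\det A,\ q_1,\ q_2+\operatorname{ord}A_{11})\qquad\text{if }A_{21}(0)\ne0. \tag{2}$$

If instead $A_{21}(0)=0$ and $q_2\ge2$, $r_1\ge 2$, then $A\mathcal M\subset x\mathcal M$, so the corank is at least $2$. It equals $2$ if and only if $A\mathcal M=x\mathcal M$; by Nakayama this holds if and only if $A\mathcal M$ spans $x\mathcal M/x^2\mathcal M$. As $A_{12}\in x^2O$, the images there are $z_1xe_1+*\,xe_2$ and $w_1xe_2$, where $z_j=(A_{11})_j$ and $w_j=(A_{22})_j$. So the corank is at least $3$ if and only if $z_1w_1=0$.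

**The partition $Q=(4,2)$.** Write
$$A=\begin{pmatrix} z_1x+z_2x^2+z_3x^3& x^2(\alpha+\alpha'x)\\ \beta+\beta'x& w_1x\end{pmatrix},\qquad(\det A)_2=z_1w_1-\alpha\beta .$$
If $\beta\ne0$, (2) says that the corank is at least $3$ if and only if $z_1w_1=\alpha\beta$, because $q_1=4$ and $q_2+\operatorname{ord}A_{11}\ge3$. If $\beta=0$, we just saw that the condition is $z_1w_1=0$, which is the same equation. So $\{\operatorname{corank}\ge3\}$ is the irreducible quadric $z_1w_1=\alpha\beta$. It contains $\operatorname{diag}(x,0)$, of type $(4,1,1)$, and this is the largest partition of $6$ with at least three parts; so $(4,1,1)$ is the generic type on the quadric. The guess is right for $P=(4,1,1)$.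

**The partition $Q=(6,2)$.** Now
$$A=\begin{pmatrix} z_1x+\dots+z_5x^5& x^4(\alpha+\alpha'x)\\ \beta+\beta'x& w_1x\end{pmatrix},\qquad \det A=z_1w_1x^2+z_2w_1x^3+(z_3w_1-\alpha\beta)x^4+\cdots .$$
As before, the corank is at least $3$ if and only if $z_1w_1=0$. This is reducible.

On $\{w_1=0\}$ lies $\operatorname{diag}(x,0)$, of type $(6,1,1)$, the largest partition of $8$ with at least three parts. So $(6,1,1)$ is the generic type there.

On $\{z_1=0\}$ write $A_{11}=x^2u$, $A_{12}=x^4v$, $A_{21}=g$, $A_{22}=w_1x$. Reducing the first row modulo $x^6$ and the second modulo $x^2$,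
$$A^2=\begin{pmatrix}x^4(u^2+vg)&x^5w_1v\\ xw_1g&0\end{pmatrix},\qquad A^3=\begin{pmatrix}x^5w_1vg&0\\0&0\end{pmatrix},\qquad A^4=0 .$$
If $w_1\alpha\beta z_2\ne0$, the ranks of $A,A^2,A^3$ are $5,2,1$: the corank of $A$ is $\min(3,6,4)=3$ by (2), and $A^2\mathcal M$ is spanned by $A^2e_1$, which has a nonzero $xe_2$-component, and by $x^5e_1$. So there are $3$ parts, $3$ of size at least $2$, one of size at least $3$, and one of size $4$: the type is $(4,2,2)$.

Thus $(6,1,1)$ and $(4,2,2)$ both have three parts and both loci have codimension $1=3-2$. By Lemma 5 below, this forces $\mathfrak D(P)=(6,2)$ for both. The guess assigns to both the same reducible set $\{z_1w_1=0\}$. It is false.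

**Two repairs that do not work.** One can also record the order of the leading minor $A_{11}$. Generically it is $2$ for $(4,2,2)$, and the conditions $\operatorname{ord}A_{11}\ge2$, $\operatorname{ord}\det A\ge3$ do give $\{z_1=0\}$. But for $(6,1,1)$ the generic order of $A_{11}$ is $1$, and the conditions $\operatorname{ord}A_{11}\ge1$, $\operatorname{ord}\det A\ge3$ still give $z_1w_1=0$. The component $z_1=0$ is spurious, and it is exactly the set where the leading coefficient of $A_{11}$ vanishes. Here the right equation is $w_1=0$: a coefficient of the *trailing* minor $A_{22}$.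

Should one then always use the trailing minor? No. By (2), where $\beta\ne0$ the corank is at least $5$ if and only if $z_1=z_2=0$ and $z_3w_1=\alpha\beta$. The last equation is a coefficient of the full determinant, and $w_1$ does not vanish there. What decides between the two minors? In $\det A=A_{11}A_{22}-A_{12}A_{21}$ the second product has order at least $r_1=4$. If $A_{11}$ has order $s_1$ and $A_{22}$ has order at least $j$, the first product starts in degree $s_1+j$. When $s_1+j<4$, the coefficient there is the product $z_{s_1}w_j$, and we must divide by $z_{s_1}$. When $s_1+j\ge4$, the two products interact and we must keep the determinant. The sign of $s_1+j-r_1$ is the rule, and this is what we generalize.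

## 3. Leading minors, trailing minors, and the numbers $\tau_{m,b}$

In general, Gaussian elimination writes $\det A$ as a product of pivots $\rho_1\cdots\rho_\ell$, where $\rho_b$ is the quotient of two consecutive leading minors. We shall prescribe the orders of the pivots. The condition that $\rho_b$ vanish to higher order is a polynomial condition with denominators, the leading coefficients of earlier minors. Clearing them naively creates spurious components, like $z_1=0$ above. The remedy is that a trailing minor on rows $p,\dots,b$ is a polynomial that approximates the quotient (leading $b$-minor)/(leading $(p-1)$-minor). We need to know when the approximation is good enough, and then to show that dividing out this much removes *all* spurious components.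

**Notation.** Truncation modulo $x^{q_i}$ spoils determinants, so we enlarge the space. Fix an integer $H\ge n$. For $L\le\ell$ let $\tilde N_L$ be the affine space of $L\times L$ matrices
$$A_{ij}=x^{e_{ij}}\sum_{t=0}^{H-1}a_{ij}^{(t)}x^t,\qquad\text{and write } A_{bb}=\sum_{j=1}^Hz_{b,j}x^j .$$
Let $A^{(b)}$ be the leading $b\times b$ block, $\Delta_b=\det A^{(b)}$, $\Delta_0=1$, and $D_{[p,b]}$ the principal minor on rows and columns $p,\dots,b$. For $s=(s_1,\dots,s_L)$ put $\sigma_b=\sigma_b(s)=s_1+\dots+s_b$, $|s|=\sigma_L$, $s^b=(s_1,\dots,s_b)$, and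
$$B_L=\{s\in\mathbb Z_{\ge1}^L: s_i\le r_i-1\ (i<L),\ \sigma_L\le H\}.$$
If $s\in B_L$ and $b<L$, then $s^b\in B_b$. For $1\le m\le b\le L$ put
$$\tau_{m,b}(s)=\sum_{c=m}^{b-1}(s_c+s_{c+1}-r_c)=(\sigma_{b-1}-\sigma_{m-1})+(\sigma_b-\sigma_m)-(q_m-q_b),\qquad\tau_{m,m}=0, \tag{3}$$
so that $\tau_{m,L}=\tau_{m,b}+\tau_{b,L}$. Finally let
$$\Omega_s=\{A\in\tilde N_L:\operatorname{ord}\Delta_b=\sigma_b\ (b<L),\ \operatorname{ord}\Delta_L\ge\sigma_L\}.$$

**Definition (the equations).** Let $s\in B_L$, $1\le b\le L$, $1\le j<s_b$, and $s'=(s_1,\dots,s_{b-1},j)$. Let $p-1$ be the largest $m\in\{1,\dots,b-1\}$ with $\tau_{m,b}(s')<0$, and $p=1$ if there is none. Put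
$$f_{b,j}=\text{coefficient of }x^{\sigma_{b-1}-\sigma_{p-1}+j}\text{ in }D_{[p,b]} .$$
This is homogeneous of degree $b-p+1\le L$ with integer coefficients, and depends only on $s_1,\dots,s_{b-1}$ and $j$. Let $I_s$ be the ideal generated by the $|s|-L$ polynomials $f_{b,j}$.

**Theorem 1.** If $\mathfrak D(P)=Q$, then the ideal of $\overline{W_P^Q}$ in the coordinate ring of the affine space $\mathcal N_{J_Q}$ is prime (and stays prime over $K$), has height $\ell(P)-\ell$, and is generated by $\ell(P)-\ell$ homogeneous polynomials of degree $\le\ell$. They are obtained from the $f_{b,j}$ of one $s\in B_\ell$ with $|s|=\ell(P)$ by setting to $0$ the coordinates of $\tilde N_\ell$ that are not coordinates of $\mathcal N_{J_Q}$.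

**Theorem 2.** $P\mapsto s$ is a bijection from $\mathfrak D^{-1}(Q)$ onto
$$\{s:1\le s_i\le q_i-q_{i+1}-1\ (i<\ell),\ 1\le s_\ell\le q_\ell\},\qquad\text{with }\ell(P)=|s| .$$
For every $\ell$ the degree bound $\ell$ is attained and cannot be lowered.

**Examples of the equations.** Always $f_{1,j}=z_{1,j}$. For $Q=(6,2)$, with $z_j=z_{1,j}$, $w_j=z_{2,j}$, $\alpha=a_{12}^{(0)}$, $\beta=a_{21}^{(0)}$, the box is $s_1\le3$, $s_2\le2$. The equation $f_{2,1}$ is needed when $s_2=2$, and $\tau_{1,2}(s_1,1)=s_1-3$. So $f_{2,1}=w_1$ for $s_1=1,2$, and for $s_1=3$ it is the coefficient of $x^4$ in $\Delta_2$, which becomes $z_3w_1-\alpha\beta$ after killing the extra coordinates $w_2,w_3$. The six ideals are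
$$(0),\quad(z_1),\quad(z_1,z_2),\quad(w_1),\quad(z_1,w_1),\quad(z_1,z_2,z_3w_1-\alpha\beta)$$
for $s=(1,1),(2,1),(3,1),(1,2),(2,2),(3,2)$. This agrees with Section 2.

For $Q=(7,4,2)$ and $s=(1,1,2)$ we have $s'=(1,1,1)$, $\tau_{2,3}(s')=0$, $\tau_{1,3}(s')=-1$. So $p=2$ and $f_{3,1}=(D_{[2,3]})_2=z_{2,1}z_{3,1}-a_{23}^{(0)}a_{32}^{(0)}$. The naive coefficient is $(\Delta_3)_3=z_{1,1}f_{3,1}$, since every term of $\Delta_3$ using $A_{12}$ or $A_{13}$ has order at least $4$. For $Q=(6,4,2)$ and the same $s$, both numbers are $0$, so $p=1$ and $f_{3,1}=(\Delta_3)_3=z_{1,1}z_{2,1}z_{3,1}-z_{1,1}a^{(0)}_{23}a^{(0)}_{32}-z_{3,1}a_{12}^{(0)}a_{21}^{(0)}$, a cubic.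

**Textbook facts.** We use the following.

* Krull: if $X$ is an irreducible variety and $f\not\equiv0$ on $X$, every component of $X\cap V(f)$ has codimension $1$ in $X$.
* Fibre dimension: for a dominant morphism $X\to Y$ of irreducible varieties, every component of a nonempty fibre has dimension at least $\dim X-\dim Y$, with equality for the fibres over a nonempty open set. If a surjective morphism of varieties, irreducible or not, has all fibres of dimension $e$, the dimensions of source and target differ by $e$.
* Unmixedness: if an ideal $I$ of a polynomial ring $R$ over a field is generated by $h$ elements and has height $h$, then $R/I$ is Cohen–Macaulay and all its associated primes are minimal over $I$.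
* The nilpotent cone of $\mathrm{Mat}_m(K)$ is irreducible of dimension $m^2-m$.
* Over an infinite field $\mathsf k$, the $\mathsf k$-points of a nonempty open subset of an affine space are dense in it.

In Sections 4 to 7 we work over $K$ and identify varieties with their sets of $K$-points.

## 4. Elimination over $K[[x]]$

We first check that elimination respects the divisibility pattern $e_{ij}$, and record how much each step changes the entries.

**Lemma 1.** Let $A\in\tilde N_L$ with $\operatorname{ord}\Delta_b=\sigma_b$ for $b<L$, where $1\le s_b\le r_b-1$ for $b<L$. Put $A^{[0]}=A$, $\rho_m=A^{[m-1]}_{mm}$ ($m\le L$) and, for $m<L$ and $c,b>m$, $A^{[m]}_{cb}=A^{[m-1]}_{cb}-A^{[m-1]}_{cm}A^{[m-1]}_{mb}/\rho_m$. Then $\Delta_b=\rho_1\cdots\rho_b$ for $b\le L$, $\operatorname{ord}\rho_m=s_m$ for $m<L$, $A^{[m]}_{cb}\in x^{e_{cb}}O$, and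
$$A^{[m-1]}_{cb}-A^{[m]}_{cb}\in x^{q_m-q_b-s_m}O,\qquad q_m-q_b-s_m\ge1 .$$

*Proof.* Row operations do not change leading minors, so $\Delta_b=\rho_1\cdots\rho_b$ as long as the pivots before $\rho_b$ are nonzero. Since $\Delta_b\neq0$ for $b<L$, this holds throughout, and $\operatorname{ord}\rho_m=\sigma_m-\sigma_{m-1}=s_m$ for $m<L$. The last pivot $\rho_L$ may be $0$; we never divide by it.

For the divisibility, suppose it holds for $A^{[m-1]}$. Then $A^{[m-1]}_{cm}\in O$ and $A^{[m-1]}_{mb}\in x^{q_m-q_b}O$, since $c,b>m$. So the correction has order at least $q_m-q_b-s_m\ge r_m-s_m\ge1$. If $c<b$, this bound is $(q_c-q_b)+(q_m-q_c-s_m)\ge e_{cb}+1$. If $c\ge b$, it is at least $1\ge e_{cb}$. So the pattern is preserved. $\square$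

Next we parametrize $\Omega_s$: on it, the conditions solve for some of the $z_{b,j}$.

**Lemma 2.** For $s\in B_L$, $\Omega_s$ is isomorphic, over the prime field, to a nonempty open subset of an affine space. It is irreducible of codimension $|s|-L$, and $\operatorname{ord}\Delta_L=\sigma_L$ generically on it. Also $\operatorname{diag}(x^{s_1},\dots,x^{s_L})\in\Omega_s$.

*Proof.* The diagonal matrix lies in $\tilde N_L$ because $1\le s_b\le H$, and then in $\Omega_s$. For the rest, induct on $L$. For $L=1$, $\Omega_s=\{z_{1,j}=0,\ j<s_1\}$, and $z_{1,s_1}$ is free.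

Let $L\ge2$. Let $\Omega^\circ\subset\Omega_{s^{L-1}}$ be the open subset where $\operatorname{ord}\Delta_{L-1}=\sigma_{L-1}$; it contains a diagonal matrix. The conditions $\operatorname{ord}\Delta_b=\sigma_b$, $b<L$, say precisely that $A^{(L-1)}\in\Omega^\circ$. Given this, $\rho_L=\Delta_L/\Delta_{L-1}=A_{LL}-E'$ with
$$E'=(\text{row}\cdot\operatorname{adj}A^{(L-1)}\cdot\text{column})/\Delta_{L-1},$$
where row and column are the off-diagonal parts of the last row and column. By Lemma 1, $\rho_L\in xO$; as $A_{LL}\in xO$, also $E'\in xO$. The coefficients $E'_j$ are regular functions of $A^{(L-1)}\in\Omega^\circ$ and of the new off-diagonal coordinates, because $\Delta_{L-1}$ is $x^{\sigma_{L-1}}$ times a series with constant term $\lambda_{L-1}:=(\Delta_{L-1})_{\sigma_{L-1}}$, invertible on $\Omega^\circ$. Now $\operatorname{ord}\Delta_L\ge\sigma_L$ means $\operatorname{ord}\rho_L\ge s_L$, that is, $z_{L,j}=E'_j$ for $1\le j<s_L$; these coordinates exist since $s_L\le H$. So $\Omega_s$ is a graph over $\Omega^\circ$ times the affine space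 of the new off-diagonal coordinates and the $z_{L,j}$ with $j\ge s_L$. There are $s_L-1$ new conditions, so the codimension is $(\sigma_{L-1}-(L-1))+(s_L-1)=|s|-L$. All maps are defined over the prime field. Finally, on $\Omega_s$,
$$(\Delta_L)_{\sigma_L}=\lambda_{L-1}(z_{L,s_L}-E'_{s_L}) \tag{4}$$
is generically nonzero, because $z_{L,s_L}$ is a free coordinate. $\square$

**Remark 1.** For $b<L$, the projection $A\mapsto A^{(b)}$ maps $\Omega_s$ onto the set of points of $\Omega_{s^b}$ with $\operatorname{ord}\Delta_b=\sigma_b$, which is dense in $\Omega_{s^b}$ by Lemma 2. To see that it is onto, extend $A^{(b)}$ block-diagonally by $\operatorname{diag}(x^{s_{b+1}},\dots,x^{s_L})$.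

## 5. How well a trailing minor approximates a quotient of leading minors

Here we measure the error in the approximation $D_{[m+1,L]}\approx\Delta_L/\Delta_m$. The number $\tau_{m,b}$ is exactly what appears.

**Lemma 3.** Let $s\in B_L$, $A\in\Omega_s$, $1\le m<L$. Then
$$\operatorname{ord}\Big(D_{[m+1,L]}-\frac{\Delta_L}{\Delta_m}\Big)\ge\min_{m<b\le L}\big(\sigma_L-\sigma_m-\tau_{m,b}(s)\big).$$

*Proof.* **Step 1: compare the trailing block with the eliminated block.** Let $N=(A_{cb})_{c,b>m}$, so $\det N=D_{[m+1,L]}$. Let $M=A^{[m]}$, with indices $m+1,\dots,L$, so $\det M=\rho_{m+1}\cdots\rho_L=\Delta_L/\Delta_m$. Let $G=N-M$. By Lemma 1, $G_{cb}$ is a sum over $a\le m$ of terms of order at least $q_a-q_b-s_a$. For $a<m$ this is $(r_a-s_a)+(q_{a+1}-q_b)\ge1+q_m-q_b>q_m-q_b-s_m$. So $G_{cb}\in x^{q_m-q_b-s_m}O$.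

**Step 2: factor $M$ so that the product of pivots becomes visible.** Put
$$T_{rc}=A^{[c-1]}_{rc}\ (r\ge c),\qquad V_{cc}=1,\qquad V_{cb}=A^{[c-1]}_{cb}/\rho_c\ (c<b),$$
and all other entries $0$. Then $T$ is lower triangular over $O$ with diagonal entries $\rho_c$, and $V$ is upper unitriangular; only $c<L$ occurs in a division, so $\rho_c\ne0$. We have $M=TV$: the elimination rule gives $A^{[m]}_{rb}=\sum_{c=m+1}^{k}T_{rc}V_{cb}+A^{[k]}_{rb}$ for $m\le k<\min(r,b)$, and for $k=\min(r,b)-1$ the remainder $A^{[k]}_{rb}$ equals $T_{rr}V_{rb}$ if $r\le b$ and $T_{rb}V_{bb}$ if $b<r$. By Lemma 1, $V_{cb}\in x^{q_c-q_b-s_c}O$ for $c<b$.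

**Step 3: bound $V^{-1}$ and transport the error.** The entry $(V^{-1})_{cb}$ is a signed sum, over chains $c=c_0<\dots<c_u=b$, of products $\prod V_{c_ic_{i+1}}$. Such a product has order at least $q_c-q_b-\sum_{i<u}s_{c_i}$, and the $c_i$ with $i<u$ are distinct elements of $\{c,\dots,b-1\}$. Hence $\operatorname{ord}(V^{-1})_{cb}\ge q_c-q_b-(s_c+\dots+s_{b-1})$. Let $G'=GV^{-1}$. Each term $G_{rc}(V^{-1})_{cb}$ of $G'_{rb}$ has $m<c\le b$, hence order at least $q_m-q_b-s_m-(s_c+\dots+s_{b-1})\ge g_b$, where
$$g_b=q_m-q_b-(s_m+\dots+s_{b-1})=\sum_{c=m}^{b-1}(r_c-s_c)\ge1 .$$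
So the $b$-th column of $G'$ is divisible by $x^{g_b}$.

**Step 4: expand.** Since $N=TV+G=(T+G')V$ and $\det V=1$, $\det N=\det(T+G')$. Expand multilinearly, taking the columns in a set $S$ from $G'$ and the others from $T$. The set $S=\emptyset$ gives $\rho_{m+1}\cdots\rho_L=\Delta_L/\Delta_m$. If $S\ne\emptyset$ has maximum $b$, the columns $c>b$ come from $T$ and are supported in rows $\ge c$. So the term is $\rho_{b+1}\cdots\rho_L$ times a determinant over $O$ with a column divisible by $x^{g_b}$. On $\Omega_s$, $\operatorname{ord}\rho_c=s_c$ for $c<L$ and $\operatorname{ord}\rho_L\ge s_L$. So the order of the term is at least $g_b+\sigma_L-\sigma_b$. By (3), $g_b=(q_m-q_b)-(\sigma_{b-1}-\sigma_{m-1})=\sigma_b-\sigma_m-\tau_{m,b}(s)$, and the bound is $\sigma_L-\sigma_m-\tau_{m,b}(s)$. $\square$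

## 6. The least codimension of $\{\operatorname{ord}\Delta_L\ge c\}$

The next lemma says that vanishing of $\Delta_L$ to order $c$ costs codimension at least $c-L$, and that the only sets reaching this bound are the $\overline{\Omega_s}$. It will be used twice: to recognize the loci we care about, and to list all possible spurious components.

**Lemma 4.** Let $Z\subset\tilde N_L$ be irreducible and closed with $\operatorname{ord}\Delta_L\ge c$ on $Z$, where $1\le c\le H$. Then $\operatorname{codim}Z\ge c-L$. If equality holds, $Z=\overline{\Omega_s}$ for some $s\in B_L$ with $|s|=c$.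

*Proof.* **Step 1: set up an induction over leading blocks.** Let $Z^{(b)}$ be the closure of the image of $Z$ in $\tilde N_b$. Let $m_b\in\mathbb Z_{\ge1}\cup\{\infty\}$ be the generic order of $\Delta_b$ on it for $1\le b\le L$; we have $m_b\ge1$ because the matrix of constant terms is strictly lower triangular. Put $m_0=0$ and $c_b=\min(m_b,c)$, so $c_L=c$. All points of $Z^{(b)}$ satisfy $\operatorname{ord}\Delta_b\ge m_b\ge c_b$. Since $\Delta_1=\sum_jz_{1,j}x^j$ and $c_1\le H$, $\operatorname{codim}Z^{(1)}\ge c_1-1$.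

Let $1\le b<L$. The map $Z^{(b+1)}\to Z^{(b)}$ is dominant. So for general $y\in Z^{(b)}$ the codimension of its fibre, in the affine space of new coordinates (last row and column), is $\operatorname{codim}Z^{(b+1)}-\operatorname{codim}Z^{(b)}$. The fibre lies in $F_y=\{\operatorname{ord}\Delta_{b+1}\ge c_{b+1}\}$. We may assume that $\Delta_b(y)$ and $\Delta_{b-1}(y)$ have orders $m_b$ and $m_{b-1}$. Recall
$$\Delta_{b+1}=\Delta_bA_{b+1,b+1}-E_b,\qquad E_b=\sum_{u,v\le b}A_{b+1,u}\operatorname{adj}(A^{(b)})_{uv}A_{v,b+1}.$$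

**Step 2: bound the codimension of $F_y$ from below.** There are three observations.

* If $m_b\ge c_{b+1}$, then $c_b\ge c_{b+1}$, and $\operatorname{codim}F_y\ge0>c_{b+1}-c_b-1$.
* If $m_b<c_{b+1}$, then $m_b<c$ and $c_b=m_b$. For $1\le j\le c_{b+1}-1-m_b$ (so $j\le H$) the coefficient of $x^{m_b+j}$ in $\Delta_{b+1}$ is $(\Delta_b(y))_{m_b}z_{b+1,j}$ plus a polynomial in the $z_{b+1,j'}$ with $j'<j$ and the new off-diagonal coordinates. Its vanishing determines the $z_{b+1,j}$ one after the other, as polynomials in the new off-diagonal coordinates. So $F_y$ lies in a graph over the affine space of the remaining new coordinates, and $\operatorname{codim}F_y\ge c_{b+1}-c_b-1$.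
* If moreover $m_b\ge m_{b-1}+r_b$, then $m_{b-1}<\infty$; put $t=m_{b-1}+r_b\le m_b<c_{b+1}$. Since $\operatorname{ord}(\Delta_bA_{b+1,b+1})>m_b\ge t$, the coefficient $(\Delta_{b+1})_t=-(E_b)_t$ vanishes on $F_y$. It is a polynomial in the new off-diagonal coordinates alone. It is not zero: the monomial $a^{(0)}_{b,b+1}a^{(0)}_{b+1,b}$ arises in $E_b$ only from $u=v=b$, with coefficient $x^{r_b}\operatorname{adj}(A^{(b)})_{bb}=x^{r_b}\Delta_{b-1}(y)$, so its coefficient in $(E_b)_t$ is $(\Delta_{b-1}(y))_{m_{b-1}}\neq0$. The off-diagonal coordinates are free coordinates on the base of the graph. So this cuts the dimension by one more, and $\operatorname{codim}F_y\ge c_{b+1}-c_b$.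

**Step 3: sum up.** We get $\operatorname{codim}Z\ge(c_1-1)+\sum_{b<L}(c_{b+1}-c_b-1)=c-L$.

**Step 4: read off $s$ when equality holds.** Then, for all $1\le b<L$, neither the first nor the third observation applies: $m_b<c_{b+1}$ and $m_b<m_{b-1}+r_b$. In particular $m_b<c$ is finite for $b<L$. Put $s_b=m_b-m_{b-1}$ for $b<L$ and $s_L=c-m_{L-1}$. We check that $s\in B_L$. If $L=1$, $s_1=c\ge1$. If $L\ge2$, then $s_1=m_1\ge1$; for $2\le b<L$, $m_{b-1}<c_b\le m_b$ gives $s_b\ge1$; and $m_{L-1}<c_L=c$ gives $s_L\ge1$. The second inequality says $s_b\le r_b-1$ for $b<L$. And $\sigma_L=c\le H$. By the choice of the $m_b$, a dense open subset of $Z$ lies in $\Omega_s$, so $Z\subset\overline{\Omega_s}$. Both are irreducible closed of codimension $c-L$ (Lemma 2), so they are equal. $\square$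

## 7. The ideal $I_s$ is prime

**Theorem 3.** For $s\in B_L$ the ideal $I_s\subset R=K[\tilde N_L]$ is prime with zero set $\overline{\Omega_s}$. It is generated by $|s|-L=\operatorname{codim}\overline{\Omega_s}$ homogeneous elements of degree $\le L$.

*Proof.* **Step 1: the induction and its trivial cases.** Induct on $L$, then on $s_L$. If $L=1$ and $s_1=1$, then $I_s=0$ and $\Omega_s=\tilde N_1$. If $L\ge2$ and $s_L=1$, then $I_s$ is the extension of $I_{s^{L-1}}$ to a polynomial ring, hence prime with zero set $\overline{\Omega_{s^{L-1}}}\times\mathbb A^d$. By the proof of Lemma 2, $\Omega_s=\Omega^\circ\times\mathbb A^d$ in this case, which is open and dense in that set.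

Now let $s_L\ge2$. Put $s'=(s_1,\dots,s_{L-1},s_L-1)\in B_L$, $\sigma'_L=\sigma_L-1$, and $f=f_{L,s_L-1}$ with its $p$. Then $I_s=I_{s'}+(f)$. By induction $I_{s'}$ is prime with zero set $X=\overline{\Omega_{s'}}$. Let $\lambda_b=(\Delta_b)_{\sigma_b}$ for $b<L$, $\lambda_0=1$, $\lambda=\prod_{b<L}\lambda_b$, $U=\{\lambda\ne0\}$. On $X$ we have $\operatorname{ord}\Delta_b\ge\sigma_b$ ($b<L$) and $\operatorname{ord}\Delta_L\ge\sigma_L'$, since these are closed conditions. So $X\cap U=\Omega_{s'}$. Write $\tau_b=\tau_{b,L}(s')$; then $\tau_L=0$ and $\tau_{m,b}(s')=\tau_m-\tau_b$.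

**Step 2: $f$ is the naive equation divided by $\lambda_{p-1}$.** We claim that on $X$
$$\operatorname{ord}D_{[p,L]}\ge\sigma_L'-\sigma_{p-1}\qquad\text{and}\qquad(\Delta_L)_{\sigma_L'}=\lambda_{p-1}f. \tag{5}$$
These are closed conditions, so it suffices to check them on $\Omega_{s'}$. By definition $f=(D_{[p,L]})_{\sigma'_L-\sigma_{p-1}}$. For $p=1$ we have $D_{[1,L]}=\Delta_L$ and (5) is clear. For $p\ge2$ put $m=p-1$. By the choice of $p$, $\tau_m<0$ and $\tau_b\ge0$ for $m<b\le L$, so $\tau_{m,b}(s')=\tau_m-\tau_b<0$ for all these $b$. By Lemma 3 for $s'$, $D_{[p,L]}-\Delta_L/\Delta_m$ has order $>\sigma'_L-\sigma_m$. And $\Delta_L/\Delta_m$ has order at least $\sigma_L'-\sigma_m$, with coefficient $(\Delta_L)_{\sigma'_L}/\lambda_m$ at $x^{\sigma'_L-\sigma_m}$. Both claims follow.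

**Step 3: dimension of $V(I_s)$.** By (5), on $\Omega_{s'}=X\cap U$ the condition $f=0$ means $(\Delta_L)_{\sigma_L'}=0$. So
$$X\cap V(f)\cap U=\Omega_s. \tag{6}$$
By Lemma 2 for $s'$, $(\Delta_L)_{\sigma_L'}\neq0$ generically on $\Omega_{s'}$, so $f\not\equiv0$ on $X$. By Krull's theorem every component of $V(I_s)=X\cap V(f)$ has codimension exactly $(|s'|-L)+1=|s|-L$ in $\tilde N_L$.

**Step 4: no component of $X\cap V(f)$ lies in $X\setminus U$.** This is the absence of spurious components, the heart of the proof. Suppose a component $Z$ lies in $X\setminus U$; then $L\ge2$. By (5), $(\Delta_L)_{\sigma_L'}$ vanishes on $Z$, so $\operatorname{ord}\Delta_L\ge\sigma_L$ on $Z$. And $\operatorname{codim}Z=\sigma_L-L$. Lemma 4 with $c=\sigma_L$ gives $Z=\overline{\Omega_{s''}}$ with $s''\in B_L$. Put $\sigma''_b=\sigma_b(s'')$, so $\sigma''_L=\sigma_L$. Since $Z\subset X$, $\sigma''_b\ge\sigma_b$ for $b<L$. Since $Z$ is irreducible and $\lambda$ vanishes on it, some $\lambda_b$ with $1\le b<L$ vanishes on $Z$, so $\sigma''_b>\sigma_b$ for that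 $b$. Let $a$ be the least index with $s''_a\ne s_a$. Then $a\le L-1$ and $\sigma''_{a-1}=\sigma_{a-1}$.

We need one observation:
$$\text{if } b<L\text{ and }\sigma''_b=\sigma_b,\text{ then }s''^{\,b}=s^b. \tag{7}$$
Indeed, projecting $Z\subset X$ to $\tilde N_b$ and taking closures gives $\overline{\Omega_{s''^{\,b}}}\subset\overline{\Omega_{s^b}}$ (Remark 1). Both are irreducible of codimension $\sigma_b-b$, so they are equal, and the generic orders of $\Delta_1,\dots,\Delta_b$ on them agree. By Lemma 2 and Remark 1 these orders are $\sigma''_1,\dots,\sigma''_b$ and $\sigma_1,\dots,\sigma_b$.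

**Step 4a: $a\ge p$.** Let $p\ge2$ (otherwise there is nothing to show). By (5) and $f|_Z=0$, $\operatorname{ord}D_{[p,L]}\ge\sigma_L-\sigma_{p-1}$ on $Z$. At $\operatorname{diag}(x^{s''_1},\dots,x^{s''_L})\in Z$ this order is $\sigma''_L-\sigma''_{p-1}=\sigma_L-\sigma''_{p-1}$. So $\sigma''_{p-1}\le\sigma_{p-1}$, hence equality, and (7) gives $a\ge p$.

**Step 4b: a bound for $D_{[a+1,L]}$ on all of $X$.** Now $p\le a\le L-1$, so $\tau_b\ge0$ for $a\le b\le L$ by the choice of $p$. Thus $\tau_{a,b}(s')=\tau_a-\tau_b\le\tau_a$ for $a<b\le L$. Lemma 3 for $s'$ and $m=a$ says that on $\Omega_{s'}$ the difference $D_{[a+1,L]}-\Delta_L/\Delta_a$ has order at least $\sigma_L'-\sigma_a-\tau_a$. Also $\operatorname{ord}(\Delta_L/\Delta_a)\ge\sigma'_L-\sigma_a\ge\sigma_L'-\sigma_a-\tau_a$, because $\tau_a\ge0$. With (3), $\tau_a=(\sigma_{L-1}-\sigma_{a-1})+(\sigma'_L-\sigma_a)-(q_a-q_L)$. So on $\Omega_{s'}$, hence on $X\supset Z$,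
$$\operatorname{ord}D_{[a+1,L]}\ge\sigma'_L-\sigma_a-\tau_a=q_a-q_L+\sigma_{a-1}-\sigma_{L-1}. \tag{8}$$

**Step 4c: a point of $Z$ that violates (8).** Consider the tridiagonal matrix $A$ with
$$A_{b,b+1}=x^{r_b},\quad A_{b+1,b}=1,\quad A_{11}=x^{s''_1},\quad A_{bb}=x^{s''_b}+x^{r_{b-1}-s''_{b-1}}\ (1<b<L),\quad A_{LL}=x^{r_{L-1}-s''_{L-1}} .$$
It lies in $\tilde N_L$: $r_b=e_{b,b+1}$, $0=e_{b+1,b}$, and the diagonal exponents satisfy $1\le s''_b\le\sigma''_L\le H$ and $1\le r_{b-1}-s''_{b-1}\le q_1\le H$. Its pivots satisfy $\rho_b=A_{bb}-x^{r_{b-1}}/\rho_{b-1}$. So $\rho_b=x^{s''_b}$ for $b<L$ and $\rho_L=0$. Hence $\Delta_b=x^{\sigma''_b}$ for $b<L$ and $\Delta_L=0$, and $A\in\Omega_{s''}\subset Z$.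

To compute $D_{[a+1,L]}$ at this point, put $u_b=\Delta_b$ (for $b\ge a-1$) and $v_b=D_{[a+1,b]}$ for $b\ge a+1$, with $v_a=1$, $v_{a-1}=0$. For $b\ge a+1$ both satisfy the tridiagonal recursion $y_b=A_{bb}y_{b-1}-x^{r_{b-1}}y_{b-2}$. Hence $C_b=u_{b-1}v_b-u_bv_{b-1}$ satisfies
$$C_b=u_{b-1}(A_{bb}v_{b-1}-x^{r_{b-1}}v_{b-2})-(A_{bb}u_{b-1}-x^{r_{b-1}}u_{b-2})v_{b-1}=x^{r_{b-1}}C_{b-1}\qquad(b\ge a+1),$$
and $C_a=\Delta_{a-1}$. As $u_L=0$ and $r_a+\dots+r_{L-1}=q_a-q_L$,
$$\Delta_{L-1}D_{[a+1,L]}=C_L=x^{q_a-q_L}\Delta_{a-1}.$$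
So at this point $\operatorname{ord}D_{[a+1,L]}=q_a-q_L+\sigma''_{a-1}-\sigma''_{L-1}$, and $\sigma''_{a-1}=\sigma_{a-1}$. Comparing with (8) gives $\sigma''_{L-1}\le\sigma_{L-1}$, hence equality. Then (7) gives $s''_b=s_b$ for all $b\le L-1$, which contradicts $s''_a\ne s_a$. This proves Step 4.

**Step 5: from the zero set to the ideal.** By Step 4 every component of $V(I_s)$ meets $U$, and $V(I_s)\cap U=\Omega_s$ is irreducible by (6) and Lemma 2. So $V(I_s)=\overline{\Omega_s}$, of codimension $|s|-L$, which is the number of generators. By unmixedness all associated primes of $R/I_s$ are minimal, so there is only one. It does not contain $\lambda$, since $\lambda\neq0$ on $\Omega_s$. So $\lambda$ is a nonzerodivisor on $R/I_s$, and $R/I_s$ embeds in $(R/I_s)_\lambda$. It remains to see that the latter is a domain. Since $I_{s'}$ is prime, $(R/I_{s'})_\lambda=K[\Omega_{s'}]$. Put $j=s_L-1$. By (5) and (4) for $s'$, on $\Omega_{s'}$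
$$f=\lambda_{p-1}^{-1}(\Delta_L)_{\sigma'_L}=\lambda_{p-1}^{-1}\lambda_{L-1}(z_{L,j}-E'_j)$$
(for $L=1$ read $E'=0$ and $\Omega^\circ$ a point). By the proof of Lemma 2, $\Omega_{s'}\cong\Omega^\circ\times\mathbb A^{d'}$, where $z_{L,j}$ is one of the free coordinates, and $E'_j$ involves none of the $z_{L,i}$. So $(R/I_s)_\lambda=K[\Omega_{s'}]/(z_{L,j}-E'_j)$ is a polynomial ring over $K[\Omega^\circ]$, a domain. Hence $I_s$ is prime. $\square$

To see Step 4 at work, take $Q=(6,2)$, $s=(3,2)$. On $X=\overline{\Omega_{(3,1)}}=\{z_1=z_2=0\}$ we have $f=z_3w_1-\alpha\beta$ and $\lambda=z_3$. The part of $V(f)$ with $\lambda=0$ is $z_3=\alpha\beta=0$, of codimension $2$ in $X$, so it is not a component.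

## 8. The loci $W_P^Q$ and the proof of Theorem 1

**The projection.** Since $H\ge n$, reduction modulo $x^{q_i}$ in row $i$ is a coordinate projection $\varpi:\tilde N_\ell\to\mathcal N_{J_Q}$, and $\varpi(A)=\bar A$ in the notation of (1). The fibre through $A$ is the set of all $A+DC\in\tilde N_\ell$ with $C$ a matrix of polynomials. By (1), $\ell(P_{\varpi(A)})=\operatorname{corank}\varpi(A)\le\operatorname{ord}\Delta_\ell(A)$.

The next lemma supplies the codimension and the irreducibility of $W_P^Q$, by computing the dimension of a variety of commuting pairs in two ways.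

**Lemma 5.** If $W_P^Q\ne\emptyset$ (over $K$), then $\operatorname{codim}W_P^Q\ge\ell(P)-\ell$ in $\mathcal N_{J_Q}$, with equality if and only if $\mathfrak D(P)=Q$. In that case $W_P^Q$ is irreducible. If $\mathfrak D(P)=Q$, then $W_P^Q\neq\emptyset$.

*Proof.* **Step 1: the dimension of $\mathcal N_{J_P}$.** Let $C_P$ be the centralizer algebra of $J_P$, and let $m_i$ be the multiplicities of the distinct parts of $P$. As in Section 1, $C_P$ consists of the endomorphisms of $\mathcal M_P=\bigoplus K[x]/x^{p_i}$. With the parts in decreasing order, such an endomorphism acts on $\mathcal M_P/x\mathcal M_P$ by a block lower triangular matrix, with one block for each distinct part. Taking the diagonal blocks is an algebra homomorphism $C_P\to\prod\mathrm{Mat}_{m_i}(K)$. It is surjective, and block-diagonal constant matrices split it. A product of as many elements of the kernel as there are distinct parts maps $\mathcal M_P$ into $x\mathcal M_P$, so the kernel is a nilpotent ideal. Hence $\mathcal N_{J_P}$ is the preimage of the product of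 the nilpotent cones. It is irreducible of dimension $\dim C_P-\sum m_i=\dim C_P-\ell(P)$. Likewise $\dim\mathcal N_{J_Q}=\dim C_Q-\ell$.

**Step 2: two fibrations.** Let $O_P,O_Q$ be the conjugacy classes of $J_P,J_Q$; the centralizer group of $J_P$ is open in $C_P$, so $\dim O_P=n^2-\dim C_P$, and likewise for $Q$. Let $\mathcal P=\{(A,B)\in O_P\times O_Q:[A,B]=0\}$. By conjugation, $\mathcal P\neq\emptyset$ if and only if $W_P^Q\ne\emptyset$, and if and only if $\mathcal N_{J_P}\cap O_Q\neq\emptyset$. This gives the last assertion. All fibres of $\mathcal P\to O_P$ are isomorphic to $\mathcal N_{J_P}\cap O_Q$. So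
$$\dim\mathcal P=n^2-\dim C_P+\dim(\mathcal N_{J_P}\cap O_Q)\le n^2-\ell(P),$$
with equality if and only if the locally closed set $\mathcal N_{J_P}\cap O_Q$ is dense in $\mathcal N_{J_P}$, that is, $Q=\mathfrak D(P)$. All fibres of $\mathcal P\to O_Q$ are isomorphic to $W_P^Q$. So
$$\dim W_P^Q=\dim\mathcal P-n^2+\dim C_Q\le\dim C_Q-\ell(P)=\dim\mathcal N_{J_Q}+\ell-\ell(P),$$
with the same equality condition.

**Step 3: irreducibility when $\mathfrak D(P)=Q$.** Then $\mathcal N_{J_P}\cap O_Q$ is open and dense in $\mathcal N_{J_P}$, hence irreducible. So $\mathcal P$ is irreducible, being the image of $GL_n\times(\mathcal N_{J_P}\cap O_Q)$ under $(g,B)\mapsto(gJ_Pg^{-1},gBg^{-1})$. Let $W_1,\dots,W_k$ be the irreducible components of $W_P^Q$, and $d=\dim W_P^Q=\dim\mathcal P-\dim O_Q$. By the fibre dimension theorem for $\mathcal P\to O_Q$, every $W_i$ has dimension at least $\dim\mathcal P-\dim O_Q=d$, hence exactly $d$.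

The centralizer group $\Gamma$ of $J_Q$ is a nonempty open subset of the vector space $C_Q$, so it is irreducible. The image of $\Gamma\times W_i\to W_P^Q$, $(h,A)\mapsto hAh^{-1}$, is irreducible and contains $W_i$, so it equals $W_i$: each $W_i$ is $\Gamma$-stable. Let $S_i\subset\mathcal P$ be the image of $GL_n\times W_i$ under $\phi(g,A)=(gAg^{-1},gJ_Qg^{-1})$. The fibre of $\phi|_{GL_n\times W_i}$ through $(g,A)$ is $\{(gh^{-1},hAh^{-1}):h\in\Gamma\}$, of dimension $\dim C_Q$. So $\dim S_i=n^2+d-\dim C_Q=\dim\mathcal P$, and $S_i$ is dense in $\mathcal P$; being constructible, it contains a nonempty open subset of $\mathcal P$. Suppose $i\ne j$. Then $S_i\cap S_j$ contains a nonempty open subset of $\mathcal P$ too. But a point of $S_i\cap S_j$ has the form $(gAg^{-1},gJ_Qg^{-1})$, and by $\Gamma$-stability $A\in W_i\cap W_j$. So $S_i\cap S_j=\phi(GL_n\times(W_i\cap W_j))$, of dimension at most $n^2+\dim(W_i\cap W_j)-\dim C_Q<\dim\mathcal P$, a contradiction. Hence $k=1$. $\square$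

**Proof of Theorem 1 over $K$.** Let $\mathfrak D(P)=Q$ and $c=\ell(P)$, so $1\le c\le n\le H$. Since $\varpi$ is a coordinate projection, $Z=\varpi^{-1}(\overline{W_P^Q})=\overline{\varpi^{-1}(W_P^Q)}$ is irreducible of codimension $c-\ell$ (Lemma 5). By (1), $\operatorname{ord}\Delta_\ell\ge c$ on $\varpi^{-1}(W_P^Q)$, hence on $Z$. This is the equality case of Lemma 4: $Z=\overline{\Omega_s}$ with $s\in B_\ell$ and $|s|=c$. By Theorem 3 the ideal of $Z$ is $I_s=(f_{b,j})$. It also equals $I(\overline{W_P^Q})\,K[\tilde N_\ell]$. Let $\varepsilon:K[\tilde N_\ell]\to K[\mathcal N_{J_Q}]$ be the $K[\mathcal N_{J_Q}]$-algebra map that kills the extra coordinates. Applying $\varepsilon$ gives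
$$I(\overline{W_P^Q})=(\varepsilon(f_{b,j})).$$
These are exactly $c-\ell=\operatorname{codim}\overline{W_P^Q}$ generators, homogeneous of degree $\le\ell$, with coefficients from $\mathbb Z$, and $I(\overline{W_P^Q})$ is prime. This is Theorem 1 over $K$.

**Proof of Theorem 1 over an infinite field $\mathsf k$.** **Step 1: $\mathfrak D(P)$ is the same over $\mathsf k$ and over $K$.** The split linear surjection $C_P\to\prod\mathrm{Mat}_{m_i}$ of Lemma 5 is defined over the prime field, and $\mathcal N_{J_P}$ is the preimage of the product of the nilpotent cones. The nilpotent cone of $\mathrm{Mat}_m$ is the image of $GL_m\times\{\text{strictly upper triangular matrices}\}$ under $(g,u)\mapsto gug^{-1}$. The source is open in an affine space, so its $\mathsf k$-points are dense. Hence $\mathcal N_{J_P}(\mathsf k)$ is dense in $\mathcal N_{J_P}(K)$, and it meets the dense open subset of matrices of the generic type over $K$. Jordan types of nilpotent matrices do not change under field extension, so the maximal type is the same.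

**Step 2: $W_P^Q(\mathsf k)$ is dense in $\overline{W_P^Q}(K)$.** The set $W_P^Q$ is locally closed, so $\varpi^{-1}(W_P^Q)$ is open and dense in $Z=\overline{\Omega_s}$. Since $\Omega_s$ is locally closed as well, $\Omega_s\cap\varpi^{-1}(W_P^Q)$ is nonempty and open in $\Omega_s$. By Lemma 2 this set is isomorphic, over the prime field as far as the ambient $\Omega_s$ is concerned, to a nonempty open subset of an affine space, so its $\mathsf k$-points are dense in it. Their images under $\varpi$ are $\mathsf k$-points of $W_P^Q$, and they are dense in $\varpi(Z)=\overline{W_P^Q}(K)$.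

**Step 3: descend the ideal.** By Step 2, the ideal of $W_P^Q(\mathsf k)$ in $\mathsf k[\mathcal N_{J_Q}]$ is
$$I(\overline{W_P^Q})\cap\mathsf k[\mathcal N_{J_Q}]=(\varepsilon(f_{b,j}))\,\mathsf k[\mathcal N_{J_Q}],$$
by faithful flatness of $K[\mathcal N_{J_Q}]$ over $\mathsf k[\mathcal N_{J_Q}]$. Its extension to $K$ is the prime ideal found above. So it is prime and stays prime over $K$. Dimensions of finitely generated algebras do not change under field extension, so it has height $\ell(P)-\ell$. This proves Theorem 1, and with it the statement of Section 1. $\blacksquare$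

## 9. The box of $s$, and the proof of Theorem 2

By Step 1 just above we may work over $K$. The $s$ of Theorem 1 is determined by $P$, through the generic orders of $\Delta_1,\dots,\Delta_\ell$ on $\varpi^{-1}(\overline{W_P^Q})=\overline{\Omega_s}$ (Lemma 2). We have $\ell(P)=|s|$ and $1\le s_i\le r_i-1$ for $i<\ell$.

**Step 1: $s$ lies in the box, i.e. $s_\ell\le q_\ell$.** If $s_\ell>q_\ell$, take $\operatorname{diag}(x^{s_1},\dots,x^{s_{\ell-1}},0)\in\Omega_s$. Adding $x^{q_\ell}$ to the last entry does not change $\varpi$, so the result lies in $\varpi^{-1}(\overline{W_P^Q})=\overline{\Omega_s}$. But it has $\operatorname{ord}\Delta_\ell=\sigma_{\ell-1}+q_\ell<\sigma_\ell$, a contradiction.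

**Step 2: injectivity.** The tuple $s$ determines $\overline{\Omega_s}$, hence $\overline{W_P^Q}=\varpi(\overline{\Omega_s})$, hence $P$ as its generic Jordan type.

For surjectivity, let $1\le s_i\le r_i-1$ ($i<\ell$) and $1\le s_\ell\le q_\ell$. Then $|s|\le q_1\le H$, so $s\in B_\ell$. We show that $\varpi(\Omega_s)$ is dense in some $\overline{W_P^Q}$.

**Step 3: $\Omega_s$ is a union of fibres of $\varpi$.** Let $A\in\Omega_s$ and $A'=A+DC\in\tilde N_\ell$. We claim that elimination can be carried out on $A'$ and
$$A'^{[m]}_{cb}\equiv A^{[m]}_{cb}\pmod{x^{q_c}}\qquad(c,b>m,\ 0\le m<\ell).$$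
For $m=0$ this is the definition of $A'$. Consider the step from $m-1$ to $m$. We have $\rho'_m\equiv\rho_m\pmod{x^{q_m}}$ and $\operatorname{ord}\rho_m=s_m<r_m<q_m$, so $\rho_m'=\rho_m(1+x^{q_m-s_m}*)$ with $*\in O$, a unit times $\rho_m$. Also $A'^{[m-1]}_{cm}\in A^{[m-1]}_{cm}+x^{q_c}O$ and $A'^{[m-1]}_{mb}\in A^{[m-1]}_{mb}+x^{q_m}O$. By Lemma 1 for $A$, $A^{[m-1]}_{cm}\in O$ and $A^{[m-1]}_{mb}/\rho_m\in O$. Hence $A'^{[m-1]}_{mb}/\rho'_m\in A^{[m-1]}_{mb}/\rho_m+x^{q_m-s_m}O$, and $A^{[m-1]}_{cm}A^{[m-1]}_{mb}/\rho_m$ changes by an element of $x^{q_c}O+x^{q_m-s_m}O=x^{q_c}O$, because $q_m-q_c\ge r_m>s_m$. This proves the claim.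

In particular $\rho'_b\equiv\rho_b\pmod{x^{q_b}}$. So $\operatorname{ord}\rho'_b=s_b$ for $b<\ell$, as $s_b<q_b$, and $\operatorname{ord}\rho'_\ell\ge s_\ell$, as $s_\ell\le q_\ell$. Thus $A'\in\Omega_s$.

**Step 4: the corank on $\varpi(\Omega_s)$.** We show that $\operatorname{corank}\varpi(A)\ge|s|$ for $A\in\Omega_s$, with equality if $\operatorname{ord}\Delta_\ell=|s|$. The idea is to find a lift of $\varpi(A)$ for which (1) is an equality. Let $\Lambda=AO^\ell+DO^\ell$, a free $O$-module of rank $\ell$. In $\Lambda/x\Lambda\cong K^\ell$ the images $\bar a_i,\bar d_i$ of the columns of $A$ and $D$ span. Choose $I$ such that $\{\bar a_i\}_{i\in I}$ is a basis of the span of all $\bar a_i$. For $j\notin I$ choose distinct indices $\pi(j)$ such that the $\bar d_{\pi(j)}$ form a basis modulo that span. Then the vectors $\bar a_i$ ($i\in I$) and $\bar a_j+\bar d_{\pi(j)}$ ($j\notin I$) form a basis of $\Lambda/x\Lambda$. Let $C$ be the $0/1$ matrix with $C_{\pi(j),j}=1$ for $j\notin I$ and all other entries $0$. By Nakayama, $(A+DC)O^\ell=\Lambda$.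

Moreover $A+DC\in\tilde N_\ell$. Indeed $(DC)_{ij}\in\{0,x^{q_i}\}$, so we need $0\le q_i-e_{ij}\le H-1$. This difference is $q_j$ for $i<j$, $q_i-1$ for $i=j$, and $q_i$ for $i>j$, and $q_k\le n-1$ for $k\ge2$. By Step 3, $A+DC\in\Omega_s$. Hence
$$\operatorname{corank}\varpi(A)=\dim O^\ell/\Lambda=\operatorname{ord}\det(A+DC)\ge|s| .$$
If $\operatorname{ord}\Delta_\ell(A)=|s|$, the reverse inequality is (1).

**Step 5: surjectivity.** By Step 3, and since $\varpi$ is a coordinate projection, $Y=\overline{\varpi(\Omega_s)}$ is irreducible of codimension $|s|-\ell$, and $\varpi^{-1}(Y)=\overline{\Omega_s}$. Let $P$ be the generic Jordan type on $Y$. By Step 4 and Lemma 2, $\ell(P)=|s|$. Since $W_P^Q$ contains a dense open subset of $Y$, $\operatorname{codim}W_P^Q\le|s|-\ell=\ell(P)-\ell$. By Lemma 5 equality holds, $\mathfrak D(P)=Q$, and $W_P^Q$ is irreducible. Its closure contains $Y$ and has the same dimension, so $\overline{W_P^Q}=Y$ and $\varpi^{-1}(\overline{W_P^Q})=\overline{\Omega_s}$. So $P$ corresponds to $s$.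

**Step 6: the degree bound is sharp.** Let $Q=(2\ell,2\ell-2,\dots,2)$ and $s=(1,\dots,1,2)$. This $s$ is in the box, so it corresponds to some $P\in\mathfrak D^{-1}(Q)$ with $\ell(P)=\ell+1$. There is one equation, $f=f_{\ell,1}$. For $s'=(1,\dots,1)$ all $\tau_{m,\ell}(s')=0$, so $p=1$ and $f=(\Delta_\ell)_\ell$. This is homogeneous of degree $\ell$ and contains the monomial $a_{11}^{(0)}\cdots a_{\ell\ell}^{(0)}$, which comes only from the diagonal term of the determinant. Its variables are all coordinates of $\mathcal N_{J_Q}$, as $q_i\ge2$. So $\overline{W_P^Q}$ is a hypersurface whose prime ideal is generated by $\varepsilon(f)$, of degree exactly $\ell$, and every nonzero element of this ideal has degree at least $\ell$. $\blacksquare$
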